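\title{The sharp bound $|a_n|\le 1/(n-1)$ for analytic functions with $zf'(z)/f(z)\prec 1+\sinh z$}

\begin{abstract}
Let $f(z)=z+a_2z^2+\cdots$ be analytic in the unit disk with $zf'(z)/f(z)$ subordinate to $1+\sinh z$. We prove the conjectured bound $|a_n|\le 1/(n-1)$ for all $n\ge 2$ and determine all cases of equality. The result holds with $\sinh w$ replaced by any $g(w)=w+\sum_{m\ge3}g_mw^m$ with $\sum_{m\ge3}|g_m|\le 9/50$. The proof treats $g$ as a perturbation of $w$ and shows that the $H^2$ inequality that settles the case $g(w)=w$ can be given enough slack to absorb the perturbation.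
\end{abstract}

\section{The problem and the result}\label{sec:intro}

Let $\mathbb D=\{z\in\mathbb C:|z|<1\}$, and let $\mathcal A$ be the class of analytic functions in $\mathbb D$ of the form
\begin{equation}\label{eq:f}
f(z)=z+\sum_{n=2}^\infty a_nz^n .
\end{equation}
A \emph{Schwarz function} is an analytic function $\omega$ in $\mathbb D$ with $|\omega(z)|\le|z|$; in particular $\omega(0)=0$. For $f_1,f_2$ analytic in $\mathbb D$, we say that $f_1$ is \emph{subordinate} to $f_2$, and write $f_1\prec f_2$, if $f_1=f_2\circ\omega$ for some Schwarz function $\omega$. Consider the class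
\[
\mathcal G_{sh}=\Big\{f\in\mathcal A:\ \frac{zf'(z)}{f(z)}\prec 1+\sinh z\Big\}.
\]
The quantity $zf'/f$ is the derivative of $\log f$ with respect to $\log z$. It is identically $1$ for $f(z)=z$, so the condition limits how far $f$ departs from the identity, and one asks how large the coefficients $a_n$ can then be. The sharp bounds $|a_2|\le1$, $|a_3|\le\frac12$, $|a_4|\le\frac13$, $|a_5|\le\frac14$ are known for $f\in\mathcal G_{sh}$, and the conjecture posed in \cite{KKAM} is that
\begin{equation}\label{eq:conj}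
|a_n|\le\frac1{n-1}\qquad\text{for all } f\in\mathcal G_{sh}\text{ and all } n\ge2 .
\end{equation}
We prove \eqref{eq:conj}. The proof does not use the known cases, and it uses only two properties of $\sinh$: its Taylor series has no quadratic term, and the higher terms are small. So let
\begin{equation}\label{eq:H}
g(w)=w+\sum_{m\ge3}g_mw^m,\qquad g_m\in\mathbb C,\qquad \sum_{m\ge3}|g_m|\le\varepsilon:=\frac9{50},
\end{equation}
and let $\mathcal G_g$ be the set of $f\in\mathcal A$ with $zf'(z)/f(z)\prec1+g(z)$. Both $g=\sinh$ and $g=\sin$ satisfy \eqref{eq:H}. Indeed, for both functions $\sum_{m\ge3}|g_m|=\frac1{3!}+\frac1{5!}+\cdots=\sinh1-1$, each term is at most $\frac1{20}$ of the previous one, and so the sum is at most $\frac16\cdot\frac{20}{19}<0.176$.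

The class $\mathcal G_g$ is parametrized by Schwarz functions. If $zf'/f=1+g(\omega)$, then $(f/z)'=(f/z)\,g(\omega)/z$, and integrating gives
\begin{equation}\label{eq:param}
f(z)=z\exp\int_0^z g(\omega(t))\,\frac{dt}t .
\end{equation}
Conversely, \eqref{eq:param} defines a member of $\mathcal G_g$ for every Schwarz function $\omega$. Since $g'(0)=1$, the function $g$ is injective near $0$; hence $f$ determines $\omega$ near $0$, and then everywhere by the identity theorem. We call $\omega$ \emph{the Schwarz function of} $f$.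

Two choices of $\omega$ show what to expect. For $\omega(z)=\zeta z^{n-1}$ with $|\zeta|=1$, formula \eqref{eq:param} gives
\begin{equation}\label{eq:extremal}
f(z)=z\exp\Big(\frac{\zeta z^{n-1}}{n-1}+O(z^n)\Big)=z+\frac{\zeta}{n-1}z^n+O(z^{n+1}),
\end{equation}
so no bound smaller than $1/(n-1)$ is possible. This $\omega$ puts all its weight on the one coefficient that enters $a_n$ linearly, and the conjecture says that nothing is gained by using the low coefficients of $\omega$, which enter $a_n$ through products. The opposite choice $\omega(z)=z$ tests this. It gives $f(z)/z=\exp\big(z+\frac13g_3z^3+O(z^4)\big)$, that is,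
\begin{equation}\label{eq:identity}
a_2=1,\qquad 2a_3=1,\qquad 3a_4=\tfrac12+g_3 .
\end{equation}
For $n=3$ the choices $\omega=z$ and $\omega=z^2$ tie, and we shall see that they are the two ends of a family of extremals. For $n=4$ the choice $\omega=z$ loses as long as $g_3$ is small; for $g=\sinh$ it gives $3a_4=\frac23$.

\begin{theorem}\label{thm:main}
Let $g$ satisfy \eqref{eq:H}, and let $f\in\mathcal G_g$ have the form \eqref{eq:f} and the Schwarz function $\omega$. Then $|a_n|\le\frac1{n-1}$ for all $n\ge2$, and the bound is sharp. Equality holds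
\begin{itemize}
\item for $n\ne3$, if and only if $\omega(z)=\zeta z^{n-1}$ with $|\zeta|=1$;
\item for $n=3$, if and only if $\omega(z)=\psi_\rho(e^{i\theta}z)$ with $\theta\in\mathbb R$ and $0\le\rho\le1$, where $\psi_\rho(z)=z\,\dfrac{z+\rho}{1+\rho z}$.
\end{itemize}
\end{theorem}

Note that $\psi_0(z)=z^2$ and $\psi_1(z)=z$. The \emph{rotation} $e^{-i\theta}f(e^{i\theta}z)$ of $f\in\mathcal G_g$ lies in $\mathcal G_g$ and has the Schwarz function $\omega(e^{i\theta}z)$. Taking $g=\sinh$ therefore gives the following.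

\begin{corollary}\label{cor:sinh}
The conjecture \eqref{eq:conj} is true, and the bound is sharp for each $n$. For $n\ne3$ the extremal functions are exactly the rotations of $z\exp\int_0^z\sinh(t^{n-1})\,dt/t$. For $n=3$ they are exactly the rotations of the functions $z\exp\int_0^z\sinh(\psi_\rho(t))\,dt/t$, $0\le\rho\le1$.
\end{corollary}

\begin{remark}\label{rem:hyp}
Both parts of \eqref{eq:H} are needed in some form. The constant $9/50$ cannot be replaced by any number exceeding $1/2$: for $g(w)=w+\gamma w^3$ with $\gamma>\frac12$, formula \eqref{eq:identity} gives $3a_4=\frac12+\gamma>1$. A quadratic term cannot be allowed freely, however small: for $g(w)=w+\gamma w^2$ with $\gamma>0$ and $\omega(z)=z$ one gets $f(z)/z=\exp(z+\frac12\gamma z^2)$ and $2a_3=1+\gamma>1$.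
\end{remark}

Members of $\mathcal G_{sh}$ need not be univalent: for $\omega(z)=z$ we have $zf'/f=1+\sinh z$, which vanishes at a point of $(-1,0)$ because $\sinh(-1)<-1$, and $f'$ vanishes there. The proof uses no geometric property of $f$. Section~\ref{sec:tools} splits the coefficient recursion into a main term, which is all there is when $g(w)=w$, and an error of size $\varepsilon$. Section~\ref{sec:small} solves the case $g(w)=w$, shows why that solution is not stable under perturbation, and repairs it for $n=4$. Section~\ref{sec:general} carries out the repair for $n\ge5$, and Section~\ref{sec:equality} settles equality.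

\section{Bounded multipliers and the coefficient recursion}\label{sec:tools}

\subsection*{Bounded analytic functions}
The Schwarz lemma states that an analytic $\omega$ in $\mathbb D$ with $|\omega|\le1$ and $\omega(0)=0$ satisfies $|\omega(z)|\le|z|$ and $|\omega'(0)|\le1$, with $|\omega'(0)|=1$ only if $\omega(z)=\zeta z$, $|\zeta|=1$. We need one consequence. Let $\varphi=\varphi_0+\varphi_1z+\cdots$ be analytic in $\mathbb D$ with $|\varphi|\le1$. If $|\varphi_0|=1$, then $\varphi$ is constant by the maximum principle. If $|\varphi_0|<1$, the Schwarz lemma applies to $(\varphi-\varphi_0)/(1-\overline{\varphi_0}\varphi)$, whose derivative at $0$ is $\varphi_1/(1-|\varphi_0|^2)$. Hence in both cases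
\begin{equation}\label{eq:pick}
|\varphi_1|\le1-|\varphi_0|^2,
\end{equation}
and if $|\varphi_0|<1$, equality forces $\varphi(z)=(\varphi_0+\zeta z)/(1+\overline{\varphi_0}\zeta z)$ with $|\zeta|=1$ and $\varphi_1=\zeta(1-|\varphi_0|^2)$.

For $u$ analytic in $\mathbb D$, let $[u]_j$ be its $j$-th Taylor coefficient at $0$, let $P_Nu=\sum_{j\le N}[u]_jz^j$ (so $P_Nu=0$ for $N<0$), and let $\|u\|=\big(\sum_j|[u]_j|^2\big)^{1/2}$ be the $H^2$ norm. Almost every estimate below comes from the next lemma.

\begin{lemma}\label{lem:mult}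
Let $\varphi$ and $u$ be analytic in $\mathbb D$. If $|\varphi|\le M$ in $\mathbb D$ and $\varphi$ has a zero of order at least $r\ge0$ at $0$, then $\|P_N(\varphi u)\|\le M\|P_{N-r}u\|$ for every $N$.
\end{lemma}

\begin{proof}
Put $U=P_{N-r}u$. The function $\varphi\,(u-U)$ vanishes to order at least $r+(N-r+1)=N+1$ at $0$, so $P_N(\varphi u)=P_N(\varphi U)$. By Parseval's identity on the circle $|z|=t<1$,
\[
\sum_j|[\varphi U]_j|^2t^{2j}=\frac1{2\pi}\int_0^{2\pi}|\varphi U|^2(te^{i\theta})\,d\theta\le M^2\sum_j|[U]_j|^2t^{2j}.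
\]
Letting $t\to1$ gives $\|\varphi U\|\le M\|U\|$, and $\|P_N(\varphi U)\|\le\|\varphi U\|$.
\end{proof}

\subsection*{Main term and error}
Fix $f\in\mathcal G_g$ with Schwarz function $\omega=\sum_{j\ge1}c_jz^j$, and put
\[
p=\frac fz=\sum_{j\ge0}A_jz^j,\qquad A_0=1,\quad A_j=a_{j+1},\qquad c=|c_1| .
\]
With $k=n-1$, the bound to be proved is $k|A_k|\le1$ for $k\ge1$. The relation $zf'/f=1+g(\omega)$ reads $zp'=p\,g(\omega)$. Write $g(w)=w+w\,\eta(w)$ with $\eta(w)=\sum_{m\ge3}g_mw^{m-1}$, and set
\[
b_j=[p\omega]_j,\qquad e_j=[p\omega\cdot\eta(\omega)]_j .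
\]

\begin{lemma}\label{lem:split}
For all $j\ge1$ and all $N$,
\begin{equation}\label{eq:split}
jA_j=b_j+e_j,\qquad \sum_{j\le N}|e_j|^2\le\varepsilon^2\sum_{j\le N-2}|b_j|^2 .
\end{equation}
Moreover $b_0=0$, $e_1=e_2=0$, and
\begin{equation}\label{eq:first}
A_1=b_1=c_1,\qquad 2A_2=b_2=c_2+c_1^2,\qquad e_3=g_3c_1^3 .
\end{equation}
\end{lemma}

\begin{proof}
The identity is the coefficient of $z^j$ in $zp'=p\omega+p\omega\,\eta(\omega)$. By \eqref{eq:H} and $|\omega|<1$ we have $|\eta(\omega)|\le\varepsilon$, and $\eta(\omega)=g_3c_1^2z^2+O(z^3)$ because $g$ has no quadratic term. Lemma~\ref{lem:mult} with $\varphi=\eta(\omega)$, $r=2$, $u=p\omega$ gives the inequality. Since $p\omega=c_1z+(c_2+A_1c_1)z^2+O(z^3)$, we get $p\omega\,\eta(\omega)=g_3c_1^3z^3+O(z^4)$, and the remaining statements follow.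
\end{proof}

\section{The linear model and the coefficients $a_2,a_3,a_4$}\label{sec:small}

\subsection*{The case $g(w)=w$}
Lemma~\ref{lem:mult} with $\varphi=\omega$, $r=1$, $u=p$ gives, for every $g$,
\begin{equation}\label{eq:basic}
|b_k|^2+\sum_{j=1}^{k-1}|b_j|^2\le1+\sum_{j=1}^{k-1}|A_j|^2 .
\end{equation}
If $g(w)=w$, then $b_j=jA_j$, and \eqref{eq:basic} becomes
\[
k^2|A_k|^2\le1-\sum_{j=1}^{k-1}(j^2-1)|A_j|^2\le1 .
\]
This is the bound of Theorem~\ref{thm:main} in the model case, and it comes with slack: each nonzero $A_j$ with $2\le j\le k-1$ lowers the bound. For general $g$ we want to pay for the error $e_k$ with this slack. The obstacle is the index $j=1$, which contributes no slack since $b_1=A_1$, while $c_1$ does contribute to the error. Before facing this we dispose of the two cases in which the error vanishes.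

\subsection*{The cases $k=1$ and $k=2$}
By \eqref{eq:first} and the Schwarz lemma, $|A_1|=|c_1|\le1$, with equality if and only if $\omega(z)=\zeta z$, $|\zeta|=1$.

For $k=2$ apply \eqref{eq:pick} to $\varphi=\omega/z=c_1+c_2z+\cdots$, which is bounded by $1$:
\[
2|A_2|=|c_2+c_1^2|\le|c_2|+|c_1|^2\le1 .
\]
Suppose that $2|A_2|=1$, and write $c_1=\rho e^{i\theta}$ with $0\le\rho\le1$. If $\rho=1$, then $\omega(z)=e^{i\theta}z=\psi_1(e^{i\theta}z)$. If $\rho<1$, equality in \eqref{eq:pick} gives $\omega/z=(c_1+\zeta z)/(1+\overline{c_1}\zeta z)$ and $c_2=\zeta(1-\rho^2)$ with $|\zeta|=1$. For $0<\rho<1$, equality in the triangle inequality forces $c_2$ and $c_1^2$ to have the same argument, so $\zeta=e^{2i\theta}$; for $\rho=0$ the angle $\theta$ is free and we choose it so that $\zeta=e^{2i\theta}$. Then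
\[
\omega(z)=z\,\frac{\rho e^{i\theta}+e^{2i\theta}z}{1+\rho e^{i\theta}z}=\psi_\rho(e^{i\theta}z).
\]
Conversely, $\psi_\rho$ is a Schwarz function, since $|1+\rho z|^2-|z+\rho|^2=(1-\rho^2)(1-|z|^2)\ge0$, and $\omega(z)=\psi_\rho(e^{i\theta}z)$ has $c_1=\rho e^{i\theta}$ and $c_2=(1-\rho^2)e^{2i\theta}$, so $2A_2=e^{2i\theta}$. This proves Theorem~\ref{thm:main} for $n=2$ and $n=3$.

\subsection*{The case $k=3$}
Put $y=|b_2|$, so that $|A_2|=y/2$. Inequality \eqref{eq:basic} gives $|b_3|^2\le1-\frac34y^2$, and $|e_3|\le\varepsilon c^3$ by \eqref{eq:first}. These two facts do not suffice. For $\omega(z)=cz-c^2z^2$ with $c>0$ and $c+c^2\le1$ we have $y=0$, and they yield only $3|A_3|\le1+\varepsilon c^3$. We need a bound for $b_3$ that decreases with $c$.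

Inequality \eqref{eq:basic} tests the contraction $X\mapsto\omega X$ on the polynomial $X=1+A_1z+A_2z^2$, but any other polynomial may be used. Changing the top coefficient of $X$ leaves the coefficients of $z$ and $z^2$ in $\omega X$ unchanged, and it changes the coefficient of $z^3$ by a multiple of $c_1$, which is the quantity we want to see. So let $X=1+A_1z+\mu z^2$ with $\mu\in\mathbb C$ free. Then
\[
\omega X=b_1z+b_2z^2+\beta z^3+O(z^4),\qquad \beta=(b_3-A_2c_1)+\mu c_1,
\]
and Lemma~\ref{lem:mult} gives $c^2+y^2+|\beta|^2\le1+c^2+|\mu|^2$. Let $q=|b_3-A_2c_1|$ and $|\mu|=t$, and choose the argument of $\mu$ so that $|\beta|=q+tc$. We linearize by $|\beta|\le\frac12(1+|\beta|^2)$, which loses nothing at the extremal function, where $|\beta|=1$. This gives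
\[
q\le1-\tfrac12y^2+\big(\tfrac12t^2-tc\big).
\]
The best choice is $t=c$, which yields $q\le1-\frac12(c^2+y^2)$, and hence
\[
|b_3|\le q+c|A_2|\le1-\tfrac12(c^2+y^2)+\tfrac12cy .
\]
The term $-\frac12c^2$ is the missing slack. Adding $|e_3|\le\varepsilon c^3\le\varepsilon c^2$ and completing the square, we obtain
\begin{equation}\label{eq:k3}
3|A_3|\le1-\tfrac12\big(y-\tfrac c2\big)^2-\big(\tfrac38-\varepsilon\big)c^2 .
\end{equation}
Since $\varepsilon<\frac38$, we conclude that $3|A_3|\le1$, and that equality forces $c=y=0$, that is, $b_1=b_2=0$.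

\section{The coefficients $a_n$ with $n\ge5$}\label{sec:general}

Let $k\ge4$ throughout this section, and define $x,y,\sigma\ge0$ by
\[
x^2=\sum_{j=1}^{k-2}|b_j|^2,\qquad y=|b_{k-1}|,\qquad \sigma^2=\sum_{j=2}^{k-2}|A_j|^2 .
\]
Since $b_1=c_1$, we have $c\le x$. The coefficient $b_{k-1}$ is kept apart from $x$ because, by \eqref{eq:split}, it does not enter the error $e_k$. The plan is to bound $|b_k|$ by $1$ minus a quadratic expression in $x,y,\sigma,c$, to bound $|e_k|$ by $\varepsilon$ times another quadratic expression, and to check that the first dominates the second.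

\begin{lemma}[Main term]\label{lem:main}
$|b_k|\le1-\frac12\big(x^2+y^2-\sigma^2\big)+c\,|A_{k-1}|$.
\end{lemma}

\begin{proof}
Let $X=P_{k-2}p+\mu z^{k-1}=P_{k-1}p+(\mu-A_{k-1})z^{k-1}$. Since $\omega(0)=0$, the functions $\omega P_{k-1}p$ and $\omega p$ have the same coefficients up to degree $k$, and $\omega z^{k-1}=c_1z^k+O(z^{k+1})$. Hence $[\omega X]_j=b_j$ for $j\le k-1$, and $[\omega X]_k=\beta:=(b_k-A_{k-1}c_1)+\mu c_1$. Lemma~\ref{lem:mult} with $\varphi=\omega$, $r=1$, $N=k$ and $|A_1|=c$ gives
\[
x^2+y^2+|\beta|^2\le1+c^2+\sigma^2+|\mu|^2 .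
\]
Let $q=|b_k-A_{k-1}c_1|$. Take $|\mu|=c$, with the argument chosen so that $|\beta|=q+c^2$. Then
\[
q+c^2=|\beta|\le\tfrac12\big(1+|\beta|^2\big)\le1+c^2-\tfrac12\big(x^2+y^2-\sigma^2\big),
\]
and $|b_k|\le q+c|A_{k-1}|$.
\end{proof}

For comparison, \eqref{eq:basic} linearized in the same way gives this bound with $\frac12(c^2+|A_{k-1}|^2)$ in place of $c|A_{k-1}|$. The free coefficient $\mu$ has replaced an arithmetic mean by a geometric mean.

Next, the error. From \eqref{eq:split} we get $|e_k|\le\varepsilon x$, but this is linear in $x$, and a slack of order $x^2$ cannot absorb it when $x$ is small. A second small factor is available: $\eta(\omega)$ is divisible by $\omega^2$, and the low coefficients of $\omega$ are small when those of $p\omega$ and $p-1$ are.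

\begin{lemma}[Error]\label{lem:error}
$|e_k|\le\varepsilon x\big(x+\sqrt{c^2+\sigma^2}\,\big)$.
\end{lemma}

\begin{proof}
Since $b_0=0$ and $\eta(\omega)$ vanishes to order at least $2$, we have $e_k=\sum_{i=1}^{k-2}b_i\,[\eta(\omega)]_{k-i}$, and the Cauchy--Schwarz inequality gives $|e_k|\le x\,\|P_{k-1}(\eta(\omega))\|$. Write $\eta(\omega)=\chi\omega$ with $\chi=\sum_{m\ge3}g_m\omega^{m-2}$. Then $|\chi|\le\varepsilon$ by \eqref{eq:H}, and $\chi(0)=0$ because the sum starts at $m=3$. Lemma~\ref{lem:mult} with $\varphi=\chi$, $r=1$, $u=\omega$ gives $\|P_{k-1}(\eta(\omega))\|\le\varepsilon\|P_{k-2}\omega\|$. Finally, $\omega=p\omega-\omega\,(p-1)$, so the triangle inequality and Lemma~\ref{lem:mult} with $\varphi=\omega$, $r=1$, $u=p-1$ give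
\[
\|P_{k-2}\omega\|\le\|P_{k-2}(p\omega)\|+\|P_{k-3}(p-1)\|=x+\Big(\sum_{j=1}^{k-3}|A_j|^2\Big)^{1/2}\le x+\sqrt{c^2+\sigma^2}.\qedhere
\]
\end{proof}

Both lemmas still contain coefficients of $p$. The recursion \eqref{eq:split} eliminates them, and the division by $j$ is the source of the slack, as in the model case.

\begin{lemma}[Lower coefficients]\label{lem:lower}
$|A_{k-1}|\le\frac13(y+\varepsilon x)$ and $\sigma\le\frac12\sqrt{x^2-c^2}+\frac13\varepsilon x$.
\end{lemma}

\begin{proof}
By \eqref{eq:split} with $N=k-1$, we have $\sum_{j\le k-1}|e_j|^2\le\varepsilon^2x^2$. Hence $(k-1)|A_{k-1}|\le y+\varepsilon x$, and $k-1\ge3$. For $\sigma$, write $A_j=b_j/j+e_j/j$, recall that $e_2=0$, and use the triangle inequality in $\ell^2$: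
\[
\sigma\le\Big(\sum_{j=2}^{k-2}\frac{|b_j|^2}{j^2}\Big)^{1/2}+\Big(\sum_{j=3}^{k-2}\frac{|e_j|^2}{j^2}\Big)^{1/2}\le\tfrac12\sqrt{x^2-c^2}+\tfrac13\varepsilon x.\qedhere
\]
\end{proof}

We combine the three lemmas. From $k|A_k|\le|b_k|+|e_k|$ and the identity $\frac12y^2-\frac13cy=\frac12(y-\frac c3)^2-\frac{c^2}{18}$ we obtain
\begin{equation}\label{eq:combined}
k|A_k|\le1-\tfrac12\big(y-\tfrac c3\big)^2-\Big[\tfrac12(x^2-\sigma^2)-\tfrac{c^2}{18}-\tfrac\varepsilon3cx-\varepsilon x^2-\varepsilon x\sqrt{c^2+\sigma^2}\,\Big].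
\end{equation}
The bracket is homogeneous of degree $2$ in $(x,c,\sigma)$ and decreasing in $\sigma$. For $x>0$ put
\[
\tau=\frac cx\in[0,1],\qquad s=\sqrt{1-\tau^2},\qquad \alpha=\frac s2+\frac\varepsilon3 .
\]
Lemma~\ref{lem:lower} says that $\sigma\le\alpha x$, so the bracket is at least $x^2\Psi(\tau)$, where
\begin{equation}\label{eq:Psi}
\Psi(\tau)=\tfrac12(1-\alpha^2)-\tfrac{\tau^2}{18}-\tfrac\varepsilon3\tau-\varepsilon-\varepsilon\sqrt{\tau^2+\alpha^2}.
\end{equation}
The dependence on $k$ has disappeared, and the problem is reduced to one inequality in one real variable. For $k\ge4$ this is the only place where the value of $\varepsilon$ matters.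

\begin{lemma}\label{lem:Psi}
For $\varepsilon=0.18$ we have $\Psi(\tau)>0.008$ for all $\tau\in[0,1]$.
\end{lemma}

\begin{proof}
Here $\alpha=\frac s2+0.06$, so $\alpha^2=\frac14s^2+0.06s+0.0036$. Substituting this and $\tau^2=1-s^2$ in \eqref{eq:Psi} gives
\[
\Psi=\big(0.3182-\tfrac1{18}\big)-\big(\tfrac18-\tfrac1{18}\big)s^2-(0.03s+0.06\tau)-0.18\sqrt v,
\]
where $0.3182=0.5-0.0018-0.18$ and
\[
v=\tau^2+\alpha^2=1.0036-0.75s^2+0.06s .
\]
The negative $s^2$ term is offset by the decrease of $\sqrt v$ in $s^2$. To use this, apply the inequality of the means in the form $\sqrt v\le\frac12\big(\frac v{0.9}+0.9\big)$, where $0.9$ is chosen so that the total coefficient of $s^2$ becomes positive: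
\[
0.18\sqrt v\le0.1v+0.081=0.18136-0.075s^2+0.006s .
\]
The coefficient of $s^2$ is now $0.075-\frac18+\frac1{18}=\frac1{180}>0$, and we drop this term. Since $s^2+\tau^2=1$, the Cauchy--Schwarz inequality gives $0.03s+0.06\tau\le\sqrt{0.0045}<0.0671$. With $0.3182-\frac1{18}>0.2626$ and $s\le1$ we conclude that
\[
\Psi>0.2626-0.0671-0.18136-0.006=0.00814.\qedhere
\]
\end{proof}

\begin{remark}
The margin is narrow. At $\tau=1$ we have $\Psi<\frac12-\frac1{18}-\frac\varepsilon3-2\varepsilon=\frac49-\frac73\varepsilon$, so $\Psi(1)<0$ once $\varepsilon\ge\frac4{21}=0.190\ldots$, and the estimates of this section do not reach beyond that value.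
\end{remark}

We state the outcome in terms of $f$, with $n=k+1$ and $c=|a_2|$.

\begin{proposition}\label{prop:quant}
Let $g$ satisfy \eqref{eq:H}, let $f\in\mathcal G_g$ have the Schwarz function $\omega$, and let $b_j=[(f/z)\,\omega]_j$. Then for $n\ge5$,
\[
(n-1)|a_n|\le1-\frac1{125}\sum_{j=1}^{n-3}|b_j|^2-\frac12\Big(|b_{n-2}|-\frac{|a_2|}3\Big)^2 .
\]
\end{proposition}

\begin{proof}
The claim is $k|A_k|\le1-0.008x^2-\frac12(y-\frac c3)^2$. If $x>0$, it follows from \eqref{eq:combined} and Lemma~\ref{lem:Psi}. If $x=0$, then $c=0$, and $\sigma=0$ by Lemma~\ref{lem:lower}, so the bracket in \eqref{eq:combined} vanishes and \eqref{eq:combined} is the claim.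
\end{proof}

\section{Equality for $n\ge4$}\label{sec:equality}

\begin{proof}[End of the proof of Theorem~\ref{thm:main}]
The cases $n=2,3$ were settled in Section~\ref{sec:small}. Let $k=n-1\ge3$. The bound $k|A_k|\le1$ follows from \eqref{eq:k3} for $k=3$ and from Proposition~\ref{prop:quant} for $k\ge4$.

Suppose that $k|A_k|=1$. Then $b_1=\dots=b_{k-1}=0$. For $k=3$ this was noted after \eqref{eq:k3}. For $k\ge4$, Proposition~\ref{prop:quant} forces $x=0$ and $y=c/3$, and $c\le x$ then gives $y=0$. Thus $p\omega=O(z^k)$, and since $p(0)=1$, also $\omega=(p\omega)/p=c_kz^k+O(z^{k+1})$. Therefore $p\,g(\omega)=c_kz^k+O(z^{k+1})$, and $zp'=p\,g(\omega)$ gives $kA_k=c_k$, so $|c_k|=1$. Lemma~\ref{lem:mult} with $\varphi=\omega$, $r=0$, $u=1$ gives $\sum_j|c_j|^2\le1$, so all other coefficients of $\omega$ vanish and $\omega(z)=c_kz^k$.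

Conversely, \eqref{eq:extremal} shows that $\omega(z)=\zeta z^{n-1}$ with $|\zeta|=1$ gives $|a_n|=1/(n-1)$, for every $n\ge2$. Hence the bound is sharp, and the cases of equality are as stated.
\end{proof}

\begin{thebibliography}{9}

\bibitem{KKAM}
S. Sivaprasad Kumar, Muhammad Ghaffar Khan, Bakhtiar Ahmad and Wali Khan Mashwani,
\emph{A Class of Analytic Functions associated with Sine Hyperbolic Functions},
arXiv:2011.04875 (2020).

\end{thebibliography}
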